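\title{Successive minimum spanning trees:\\ the giant components converge to a single profile}

\begin{abstract}
In a complete multigraph with Poisson edge weights, run Kruskal's algorithm simultaneously for the successive minimum spanning trees $T_1,T_2,\dots$, and let $\rho_k(t)$ be the limiting fraction of vertices in the largest component of the $k$-th forest at time $t$. We prove that $\rho_k(2k+x)$ converges, uniformly in $x\in\mathbb{R}$, to a continuous function $\rho_\infty(x)$, which confirms a conjecture of Janson and Sorkin. The functions satisfy $\rho_k=\Phi\rho_{k-1}$ for an explicit operator $\Phi$ that preserves order, commutes with translations and obeys the conservation law $\int(\rho^2-(\Phi\rho)^2)=2$. In the variable $u=\rho^2$, the operator $\Phi$ followed by a shift by $2$ therefore does not increase $L^1$ distances. Second and third moment estimates give compactness, and strict monotonicity forces convergence to a fixed point. We also show that the limit profile is unique up to translation, that it attracts every initial profile with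 finite mean, and that the recentered times at which the giant components appear converge.
\end{abstract}

\section{Introduction}\label{sec:intro}

Take the vertex set $[n]=\{1,\dots,n\}$. Between each pair of distinct vertices put infinitely many parallel edges, whose weights are the points of a Poisson process of rate $1$ on $[0,\infty)$, independently for different pairs. Let $T_1$ be the minimum spanning tree, and let $T_k$ be the minimum spanning tree after deletion of the edges of $T_1,\dots,T_{k-1}$.

Kruskal's algorithm builds all these trees in one pass. Let an edge of weight $w$ arrive at time $t=nw$, so that the arrivals on each pair form a Poisson process of rate $1/n$. Keep forests $F_1(t),F_2(t),\dots$ on the vertex set $[n]$, all without edges at the start. Process the edges in order of arrival, and add each edge to the first forest (smallest index) in which it does not create a cycle. Eventually $F_k(t)=T_k$. We say that an edge is \emph{offered} to $F_k$ if it creates a cycle in each of $F_1,\dots,F_{k-1}$.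

Let $C_1(G)$ be the number of vertices in the largest component of a graph $G$. It is known that for each fixed $k\ge1$ there is a deterministic function $\rho_k:[0,\infty)\to[0,1]$ such that, as $n\to\infty$,
\begin{equation}\label{eq:known}
\sup_{t\ge0}\Bigl|\frac{C_1(F_k(t))}{n}-\rho_k(t)\Bigr|\to0\quad\text{in probability},
\end{equation}
and that a giant component appears in $F_k(t)$ at some time $t=\sigma_k$. We set $\rho_k(t)=0$ for $t<0$.

How does $\rho_k$ behave for large $k$? Edges arrive at total rate $\binom n2/n=(n-1)/2$, each edge goes into exactly one forest, and each tree needs $n-1$ edges. So one tree consumes the edges of two units of time. One pictures a front: at time $t$ the forests with $2k$ much smaller than $t$ are almost complete, those with $2k$ much larger than $t$ are almost empty, and the front advances by one forest in two units of time. The natural guess is that the front acquires a fixed shape. The count of edges alone does not show this: the front might widen as $k$ grows, or its shape might keep oscillating. Janson and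 Sorkin \cite{JS} conjectured that $\rho_k(2k+x)$ converges to a function $\rho_\infty(x)$ as $k\to\infty$, uniformly in $x\in\mathbb{R}$. We prove the conjecture.

\begin{theorem}\label{thm:main}
There is a continuous function $\rho_\infty:\mathbb{R}\to[0,1]$, the distribution function of a probability measure with finite mean, such that
\[
\sup_{x\in\mathbb{R}}\bigl|\rho_k(2k+x)-\rho_\infty(x)\bigr|\to0\qquad\text{as }k\to\infty .
\]
\end{theorem}

The proof turns the question into one about the iterates of a deterministic operator $\Phi$ on distribution functions. Section~\ref{sec:picture} explains where $\Phi$ comes from and works out the case $k=1$. Section~\ref{sec:operator} defines $\Phi$ through a branching process and proves that it is strictly order preserving. Section~\ref{sec:conservation} proves the exact form of the edge count above, deduces the contraction property in $L^1$, and shows that an orbit with an $L^1$ limit point converges. Section~\ref{sec:recursion} proves that $\rho_k=\Phi\rho_{k-1}$; it is the only section with random graphs.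 Section~\ref{sec:moments} shows that the front does not widen and completes the proof of Theorem~\ref{thm:main}. Section~\ref{sec:limit}, which is not needed for Theorem~\ref{thm:main}, describes the limit further (Theorem~\ref{thm:more}).

\subsection*{Conventions and standard facts}
We write $H=\mathbf{1}_{[0,\infty)}$, $x\vee y=\max(x,y)$, $x\wedge y=\min(x,y)$ and $z_+=z\vee0$. An integral without limits and without a measure is a Lebesgue integral over $\mathbb{R}$, and $\|\cdot\|_1$ is the norm of $L^1(\mathbb{R})$. ``Whp'' means with probability tending to $1$ as $n\to\infty$, and $o_p(n)$ is a random variable that tends to $0$ in probability after division by $n$. Distribution functions are right-continuous and have limits $0$ and $1$ at $-\infty$ and $+\infty$. We use four facts about them.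
\begin{itemize}
\item[(F1)] Let $Y$ have distribution function $F$, and let $\varphi\in C^1(\mathbb{R})$. Fubini's theorem applied to $\varphi(y)=\varphi(0)+\int_0^y\varphi'$ gives $\mathbb{E}\varphi(Y)=\varphi(0)+\int\varphi'\,(H-F)$ whenever $\int|\varphi'|\,|H-F|<\infty$. In particular $\mathbb{E}|Y|=\|H-F\|_1$, and if this is finite, then $\mathbb{E}Y=\int(H-F)$ and $\int(F(x+a)-F(x))\,dx=a$ for all $a\in\mathbb{R}$. In the same way $\mathbb{E}(t-Y)_+=\int_{-\infty}^tF$, and $\mathbb{E}|Y-Y'|=\int\mathbb{P}(Y\wedge Y'\le s<Y\vee Y')\,ds=2\int F(1-F)$ for an independent copy $Y'$.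
\item[(F2)] If $F\le F'$, there are variables $Y\ge Y'$ with these distribution functions (apply the two quantile functions to one uniform variable). So $\mathbb{E}f(Y)\le\mathbb{E}f(Y')$ for nonincreasing $f$ and $\mathbb{E}f(Y)\ge\mathbb{E}f(Y')$ for nondecreasing $f$, whenever both sides are finite.
\item[(F3)] (Helly) Every sequence of distribution functions has a subsequence that converges almost everywhere to a nondecreasing right-continuous function.
\item[(F4)] (P\'olya) If distribution functions converge pointwise to a continuous distribution function, they converge uniformly.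
\end{itemize}

\section{The mean-field picture and the first forest}\label{sec:picture}

The heuristic in this section indicates which objects to introduce; the proofs do not rely on it.

Suppose that at each time $s$ the forest $F_{k-1}(s)$ has one giant component with about $\rho_{k-1}(s)n$ vertices and that all its other components have $o(n)$ vertices. An edge is offered to $F_k$ when its endpoints are connected in $F_{k-1}$, and almost all connected pairs lie in the giant. Give each vertex $i$ a label $x_i$, the time at which it joins the giant of $F_{k-1}$. The labels have distribution function $\rho_{k-1}$, and the pair $ij$ sends edges to $F_k$ from time $x_i\vee x_j$ on. By time $t$ it has sent a Poisson number of edges with mean $\kappa_t(x_i,x_j)/n$, where $\kappa_t(x,y)=(t-x\vee y)_+$. The components of $F_k(t)$ are those of this random graph. Exploring the component of a vertex looks like a branching process in which the type of an individual is its label, and the giant consists of the vertices whose branching process survives. So $\rho_k(t)$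 is a survival probability determined by $\rho_{k-1}$; this defines the operator $\Phi$. For $k=1$ every edge is offered, all labels are $0$, and the right convention is $\rho_0=H$.

Now count edges. At time $s$ edges are offered to $F_k$ at rate about $\frac1n\cdot\frac12(\rho_{k-1}(s)n)^2=\frac n2\rho_{k-1}(s)^2$, and they are passed on to $F_{k+1}$ at rate about $\frac n2\rho_k(s)^2$. A forest on $n$ vertices with $e$ edges has $n-e$ components, so $F_k(t)$ has about $c(t)n$ components, where
\[
c(t)=1-\frac12\int_{-\infty}^t(\rho_{k-1}^2-\rho_k^2)\,ds .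
\]
Two consequences follow. Since $F_k$ ends as a tree, $c(\infty)=0$, that is, $\int(\rho_{k-1}^2-\rho_k^2)=2$. Since the components other than the giant share $(1-\rho_k(t))n$ vertices, $c(t)\le1-\rho_k(t)$. The first statement will give the contraction property, the second the moment bounds. Both are proved analytically in Proposition~\ref{prop:conservation}, by the computation of the following example.

\begin{example}[the first forest]\label{ex:first}
For $k=1$ there is one type, each individual has a Poisson number of children with mean $t$, and $\rho_1(t)$ is the largest solution $r\in[0,1]$ of $r=1-e^{-tr}$ (this is the case $k=1$ of Proposition~\ref{prop:recursion}). For $0\le t\le1$ and $r>0$ we have $1-e^{-tr}\le1-e^{-r}<r$, so $\rho_1(t)=0$. For $t>1$, $\rho_1$ is the inverse of the function $t(r)=-\log(1-r)/r=\sum_{j\ge0}r^j/(j+1)$, which increases from $1$ to $\infty$ on $(0,1)$. So $\rho_1$ is continuous, and differentiable except at $t=1$.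

To compute $\int_0^t\rho_1^2$ without solving for $\rho_1$, write the fixed-point equation as the vanishing of a derivative. Let
\begin{equation}\label{eq:beta}
\beta(r)=(1-r)\log(1-r)+r,\qquad \beta'(r)=-\log(1-r),
\end{equation}
and $J_t(r)=\beta(r)-\frac12tr^2$. Then $\partial_rJ_t(r)=-\log(1-r)-tr$ vanishes at $r=\rho_1(t)$, so only the explicit dependence on $t$ survives in the chain rule: $\frac{d}{dt}J_t(\rho_1(t))=-\frac12\rho_1(t)^2$ for $t\ne1$. Hence $J_t(\rho_1(t))=-\frac12\int_0^t\rho_1^2$. On the other hand, inserting $\log(1-r)=-tr$ gives $J_t(r)=r-tr+\frac12tr^2$ at $r=\rho_1(t)$. Therefore, for $t\ge0$ and $r=\rho_1(t)$,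
\[
c(t)=1-\frac t2-J_t(r)=(1-r)-\frac t2(1-r)^2 .
\]
This is at most $1-\rho_1(t)$, and it tends to $0$ because $1-r=e^{-tr}$. So $\int(H-\rho_1^2)=2$.

The square is essential. Integration by parts gives
\[
\int(H-\rho_1)=1+\int_0^1(1-r)\,t'(r)\,dr=1-1+\int_0^1t(r)\,dr=\sum_{j\ge0}\frac1{(j+1)^2}=\frac{\pi^2}6,
\]
whereas a profile that $\Phi$ merely translates by $2$ has $\int(\rho-\Phi\rho)=2$ by (F1). So $\int(\rho-\Phi\rho)$ has no universal value.

Finally compare $u_0=H$ with $u_1(x)=\rho_1(x+2)^2$. We have $u_1>u_0$ on $(-1,0)$ and $u_1<u_0$ on $[0,\infty)$, and $\int(u_1-u_0)=0$ says that the two areas between the graphs are equal. This is the general situation: after the shift by $2$, consecutive squared profiles either coincide or cross. Corollary~\ref{cor:contraction} shows that a crossing makes the next pair strictly closer in $L^1$.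
\end{example}

\section{The operator $\Phi$}\label{sec:operator}

\subsection{Definition}
Let $\mathcal{D}$ be the set of distribution functions $\rho$ of probability measures $\mu$ on $\mathbb{R}$ with $\int|x|\,d\mu<\infty$; by (F1) this means $\rho-H\in L^1(\mathbb{R})$. The set $\mathcal{D}$ is closed under translations and under the maximum and minimum of two elements. For $\rho\in\mathcal{D}$ we always let $\mu$ be its measure, $X$ a variable with law $\mu$, and $\langle f,g\rangle=\int fg\,d\mu$. The finite mean is used on both sides: $\mathbb{E}(t-X)_+<\infty$ bounds the offspring means below, and $\mathbb{E}X_+<\infty$ makes the $L^1$ distances of Section~\ref{sec:conservation} finite.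

For $t\in\mathbb{R}$ let
\begin{equation}\label{eq:kernel}
\kappa_t(x,y)=(t-x\vee y)_+=\int_{-\infty}^t\mathbf{1}\{x\le s\}\,\mathbf{1}\{y\le s\}\,ds,
\end{equation}
and for bounded Borel $f$ let $T_tf(x)=\int\kappa_t(x,y)f(y)\,d\mu(y)$, for every $x\in\mathbb{R}$. Since $\kappa_t(x,y)\le(t-y)_+$, we have $T_t1\le\mathbb{E}(t-X)_+<\infty$. For $0\le f\le1$ put $\Lambda_tf=1-e^{-T_tf}$. The map $\Lambda_t$ is monotone: $f\le g$ implies $\Lambda_tf\le\Lambda_tg$. Put $q^{(0)}=1$ and $q^{(m+1)}=\Lambda_tq^{(m)}$. As $q^{(1)}\le q^{(0)}$, the sequence decreases to a limit $q_t$, and $q_t=\Lambda_tq_t$ by dominated convergence. Call $f$ a \emph{subsolution at time $t$} if $0\le f\le1$ and $f\le\Lambda_tf$. Then $f\le\Lambda_t^mf\le q^{(m)}$ for all $m$, so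
\begin{equation}\label{eq:maximal}
f\le q_t\quad\text{for every subsolution $f$ at time $t$.}
\end{equation}
All lower bounds on $q_t$ below come from \eqref{eq:maximal}. Define
\[
\Phi\rho(t)=\hat\rho(t)=\int q_t\,d\mu,\qquad h_t=T_tq_t,\qquad R_t(s)=\int_{y\le s}q_t(y)\,d\mu(y).
\]

The probabilistic meaning is as follows. Let $\nu$ be a probability measure on $\mathbb{R}$ and $\kappa\ge0$ a symmetric Borel kernel with $\bar\kappa(x)=\int\kappa(x,y)\,d\nu(y)<\infty$ for all $x$. In the \emph{Poisson branching process} $\mathrm{BP}(\kappa,\nu)$ an individual of type $x$ has a Poisson number of children with mean $\bar\kappa(x)$, whose types are independent with law $\kappa(x,y)\,d\nu(y)/\bar\kappa(x)$; equivalently, the types of the children form a Poisson process of intensity $\kappa(x,y)\,d\nu(y)$. Different individuals reproduce independently, and the ancestor has a type of law $\nu$ unless stated otherwise. In $\mathrm{BP}(\kappa_t,\mu)$ started from type $x$, generation $m$ is nonempty with probability $q^{(m)}(x)$: by induction and Poisson thinning,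 the children of the ancestor whose own $m$-th generation is nonempty are Poisson in number with mean $T_tq^{(m)}(x)$. So $q_t(x)$ is the survival probability from type $x$, and $\Phi\rho(t)$ is the survival probability of $\mathrm{BP}(\kappa_t,\mu)$.

\begin{lemma}\label{lem:basic}
Let $\rho\in\mathcal{D}$ and $t\in\mathbb{R}$.
\begin{itemize}
\item[(a)] For bounded $f$: $T_tf(x)=\int_x^t\int_{y\le s}f\,d\mu\,ds$ if $x\le t$, $T_tf(x)=0$ if $x\ge t$, and $\langle f,T_tf\rangle=\int_{-\infty}^t\bigl(\int_{y\le s}f\,d\mu\bigr)^2ds$.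
\item[(b)] $q_t=1-e^{-h_t}<1$; $h_t(x)=\int_x^tR_t(s)\,ds$ for $x\le t$; $q_t=h_t=0$ on $[t,\infty)$; and $q_t,h_t$ are nonincreasing in $x$.
\item[(c)] $q_t(x)$ and $\hat\rho(t)$ are nondecreasing in $t$, and $\hat\rho(t)\le\mu((-\infty,t))\le\rho(t)$.
\item[(d)] $\Phi(\rho(\cdot-a))=(\Phi\rho)(\cdot-a)$ for all $a\in\mathbb{R}$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is Fubini's theorem applied to the integral in \eqref{eq:kernel}, and (b) follows from (a) with $f=q_t$. Since $\kappa_t$ is nondecreasing in $t$, so is each $q^{(m)}$ by induction; the bound in (c) holds because $q_t\le\mathbf{1}_{(-\infty,t)}$. Part (d) follows from $\kappa_{t+a}(x+a,y+a)=\kappa_t(x,y)$.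
\end{proof}

\subsection{Early times, late times and continuity}
To iterate $\Phi$ we must know that $\Phi\rho$ is again in $\mathcal{D}$. We start with the two tails.

\begin{lemma}\label{lem:tails}
Let $\rho\in\mathcal{D}$.
\begin{itemize}
\item[(a)] If $\mathbb{E}(t-X)_+\le1$, then $q_t\equiv0$. In particular $q_t\equiv0$ for all sufficiently negative $t$.
\item[(b)] $\hat\rho(t)\to1$ as $t\to\infty$.
\item[(c)] There are $s_0\le t_1$ with $\rho(s_0)\ge\frac34$ and $\hat\rho(t_1)\ge\frac34$, and for any such $s_0,t_1$,
\[
1-q_t(y)\le\exp\bigl(-\tfrac12(t-y\vee s_0)_+\bigr)\qquad\text{for all }t\ge t_1,\ y\in\mathbb{R}.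
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\alpha(x)=(t-x)_+^{1/2}$. Then $\kappa_t(x,y)=\min(\alpha(x)^2,\alpha(y)^2)\le\alpha(x)\alpha(y)$. Let $I=\int\alpha q_t\,d\mu$, which is finite because $\alpha\le1+\alpha^2$. Suppose $I>0$. Then $q_t(x)\le1-e^{-\alpha(x)I}<\alpha(x)I$ wherever $\alpha(x)>0$, and $\mu(\alpha>0)>0$. Multiplying by $\alpha$ and integrating gives $I<I\int\alpha^2d\mu=I\,\mathbb{E}(t-X)_+\le I$, a contradiction. So $I=0$ and $q_t=0$ $\mu$-a.e.\ on $\{\alpha>0\}$; on $\{\alpha=0\}=[t,\infty)$ it vanishes anyway. Hence $h_t\equiv0$ and $q_t\equiv0$. Finally $\mathbb{E}(t-X)_+=\int_{-\infty}^t\rho\to0$ as $t\to-\infty$.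

(b) Compare with the one-type process of Example~\ref{ex:first}. Let $\rho(s)=p>0$ and $t>s+1/p$, and let $z_t\in(0,1)$ solve $z=1-e^{-(t-s)pz}$. For $x\le s$ we have $T_t(z_t\mathbf{1}_{(-\infty,s]})(x)\ge(t-s)pz_t$, so $z_t\mathbf{1}_{(-\infty,s]}$ is a subsolution and $\hat\rho(t)\ge pz_t$ by \eqref{eq:maximal}. As $t\to\infty$, $z_t\to1$. Since $p$ can be taken arbitrarily close to $1$, (b) follows.

(c) Such $s_0,t_1$ exist by (b). For $s\ge s_0$ and $t\ge t_1$,
\[
R_t(s)=\rho(s)-\int_{y\le s}(1-q_t)\,d\mu\ge\rho(s)-(1-\hat\rho(t))\ge\tfrac34-\tfrac14=\tfrac12 .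
\]
So $h_t(y)\ge\frac12(t-y\vee s_0)_+$ for $y\le t$ by Lemma~\ref{lem:basic}(b). For $y>t$ the claimed bound is $1$.
\end{proof}

Continuity in $t$ has an easy half and a harder half. A decreasing limit of maximal solutions is a solution, which gives continuity from the right. From the left we must exclude a jump, that is, produce a subsolution for the smaller kernel $\kappa_{t'}$, $t'<t$, that is close to $q_t$. We obtain it from $h_t$ by subtracting a small constant, so that it vanishes at $t'$, and multiplying by $\lambda<1$. The strict concavity of $1-e^{-z}$ turns the factor $\lambda$ into a gain that pays for the constant.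

\begin{lemma}\label{lem:continuity}
For $\rho\in\mathcal{D}$ and every $x$, the function $t\mapsto q_t(x)$ is continuous. Hence $\hat\rho$ is continuous.
\end{lemma}

\begin{proof}
\emph{From the right.} If $t_j\downarrow t$, then $q_{t_j}$ decreases to some $\bar q\ge q_t$. Since $\kappa_{t_j}(x,y)q_{t_j}(y)\le(t_1-y)_+$, dominated convergence in $q_{t_j}=\Lambda_{t_j}q_{t_j}$ gives $\bar q=\Lambda_t\bar q$, and $\bar q\le q_t$ by \eqref{eq:maximal}.

\emph{From the left.} Fix $t$. If $q_t=0$ $\mu$-a.e., then $q_t\equiv0$ and $q_{t'}\equiv0$ for $t'<t$. So assume $\mu(h>0)>0$, where $h=h_t$; write $R=R_t$. Fix $\lambda\in(0,1)$ and let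
\[
\gamma(z)=1-e^{-\lambda z}-\lambda(1-e^{-z}),\qquad \gamma(0)=0,\qquad\gamma'(z)=\lambda(e^{-\lambda z}-e^{-z})>0\quad(z>0).
\]
Fix $h^*>0$ with $\mu(h\ge h^*)>0$, and let $g^*=\int_{\{h\ge h^*\}}\gamma(h)\,d\mu>0$. For $t'<t$ let $d=h(t')\le t-t'$, and take $t'$ so close to $t$ that $\lambda d\le\min(\gamma(h^*),g^*)$. Put $f=1-e^{-\lambda(h-d)_+}$. For $y\le t'$ we have $h(y)\ge d$, and $f(y)\ge1-e^{-\lambda h(y)}-\lambda d$ because $1-e^{-\lambda z}$ is $\lambda$-Lipschitz on $[0,\infty)$. As $q_t=1-e^{-h}$, for $s\le t'$,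
\begin{equation}\label{eq:left}
\int_{y\le s}f\,d\mu-\lambda R(s)\ge\int_{y\le s}\bigl(\gamma(h(y))-\lambda d\bigr)\,d\mu(y).
\end{equation}
The right side is nonnegative. Indeed, $h$ is nonincreasing. If $h(s)\ge h^*$, then $\gamma(h(y))\ge\gamma(h^*)\ge\lambda d$ for all $y\le s$. If $h(s)<h^*$, then $\{h\ge h^*\}\subset(-\infty,s]$, and the right side is at least $g^*-\lambda d\ge0$. Integrating \eqref{eq:left} over $s\in[x,t']$ gives $T_{t'}f(x)\ge\lambda\int_x^{t'}R=\lambda(h(x)-d)$ for $x\le t'$, so $f(x)\le\Lambda_{t'}f(x)$. For $x\ge t'$ we have $h(x)\le d$ and $f(x)=0$. Thus $f$ is a subsolution at time $t'$, and $q_{t'}\ge f$. Letting $t'\uparrow t$ and then $\lambda\uparrow1$ gives $\liminf_{t'\uparrow t}q_{t'}(x)\ge1-e^{-h(x)}=q_t(x)$, while $q_{t'}\le q_t$. The continuity of $\hat\rho$ follows by dominated convergence.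
\end{proof}

\begin{corollary}\label{cor:maps}
If $\rho\in\mathcal{D}$, then $\Phi\rho$ is a continuous element of $\mathcal{D}$, it is $<1$ everywhere, and its law has support bounded below. If all moments of $X_+$ are finite, then all moments of the law of $\Phi\rho$ are finite.
\end{corollary}

\begin{proof}
By Lemmas~\ref{lem:basic}, \ref{lem:tails} and \ref{lem:continuity}, $\hat\rho$ is a continuous distribution function that vanishes near $-\infty$, and $\hat\rho(t)<1$ because $q_t<1$. Let $\xi$ be exponential with mean $1$, independent of $X$, so that $\mathbb{P}(2\xi\ge z)=e^{-z_+/2}$. By Lemma~\ref{lem:tails}(c), for $t\ge t_1$,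
\[
1-\hat\rho(t)\le\mathbb{E}\exp\bigl(-\tfrac12(t-X\vee s_0)_+\bigr)=\mathbb{P}(X\vee s_0+2\xi\ge t).
\]
So the upper tail of $\hat\rho$ has every moment that $X_+$ has.
\end{proof}

\subsection{Strict monotonicity}
Earlier labels mean more edges, so $\Phi$ preserves order. We need more: an advantage at a single time $s$ is felt at all later times at which survival is possible.

\begin{lemma}\label{lem:monotone}
Let $\rho\le\rho'$ in $\mathcal{D}$. Then $\Phi\rho\le\Phi\rho'$. If moreover $\rho(s)<\rho'(s)$ for some $s<t$ and $\Phi\rho'(t)>0$, then $\Phi\rho(t)<\Phi\rho'(t)$.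
\end{lemma}

\begin{proof}
Fix $t$, drop it from the notation, and mark the objects for $\rho'$ by a prime. By (F2), $\int f\,d\mu\le\int f\,d\mu'$ for bounded nonincreasing $f$. Each $q^{(m)}$ is nonincreasing, because $\kappa_t(x,y)$ is nonincreasing in $x$. So $y\mapsto\kappa_t(x,y)q^{(m)}(y)$ is nonincreasing and bounded by $(t-x)_+$, and $Tq^{(m)}\le T'q^{(m)}$. By induction $q^{(m)}\le q'^{(m)}$, hence $q\le q'$. For every $r$ the function $q\mathbf{1}_{(-\infty,r]}$ is nonincreasing, so
\begin{equation}\label{eq:chains}
R'(r)\ge\int_{y\le r}q\,d\mu'\ge R(r),\qquad \Phi\rho'(t)=\int q'\,d\mu'\ge\int q\,d\mu'\ge\int q\,d\mu=\Phi\rho(t).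
\end{equation}

Suppose now that $\Phi\rho(t)=\Phi\rho'(t)>0$ and $\rho(s)<\rho'(s)$ with $s<t$. As $r\uparrow t$, $R(r)$ increases to $\int_{y<t}q\,d\mu=\Phi\rho(t)>0$, so $h(x)=\int_x^tR>0$ and $q(x)>0$ for all $x<t$. Equality in the second chain of \eqref{eq:chains} forces $q=q'$ $\mu'$-a.e. Since $\mu'((-\infty,s])=\rho'(s)>0$, there is $x\le s$ with $q(x)=q'(x)$, that is, $\int_x^t(R'-R)=0$. As $R'\ge R$, the two agree a.e.\ on $[x,t]$, and $R(s)=R'(s)$ by right-continuity. On the other hand write $q\mathbf{1}_{(-\infty,s]}=q(s)\mathbf{1}_{(-\infty,s]}+(q-q(s))\mathbf{1}_{(-\infty,s]}$, where the last term is nonincreasing. Then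
\[
R'(s)-R(s)\ge\int_{y\le s}q\,d\mu'-\int_{y\le s}q\,d\mu\ge q(s)\bigl(\rho'(s)-\rho(s)\bigr)>0,
\]
a contradiction.
\end{proof}

\section{The conservation law and contraction in $L^1$}\label{sec:conservation}

\subsection{The conservation law}
We repeat the computation of Example~\ref{ex:first} with many types. The equation $q=\Lambda_tq$ reads $-\log(1-q)=T_tq$, which says that $q_t$ is a critical point of
\[
J_t(f)=\int\beta(f)\,d\mu-\tfrac12\langle f,T_tf\rangle,
\]
with $\beta$ as in \eqref{eq:beta}. We do not know that $q_t$ is differentiable in $t$, so we replace the chain rule by sums over a fine partition: the change of $J$ caused by the change of $q$ is a product of two small increments and disappears in the limit.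

\begin{proposition}\label{prop:conservation}
For $\rho\in\mathcal{D}$ let $c(t)=1-\frac12\int_{-\infty}^t(\rho^2-\hat\rho^2)\,ds$ and $\theta_t=1-q_t$. Then
\[
c(t)=1-\hat\rho(t)-\tfrac12\langle\theta_t,T_t\theta_t\rangle\le1-\hat\rho(t)\quad\text{for all }t,\qquad\text{and}\qquad\int(\rho^2-\hat\rho^2)=2 .
\]
\end{proposition}

\begin{proof}
Let $j(t)=J_t(q_t)$. We first show that $j(t)=-\frac12\int_{-\infty}^t\hat\rho^2$. Fix $b$, let $t<t'\le b$, and write $q=q_t$, $q'=q_{t'}$, $h=h_t$, $h'=h_{t'}$. Split $j(t')-j(t)=[J_t(q')-J_t(q)]+[J_{t'}(q')-J_t(q')]$.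

For the first bracket let $f_r=q+r(q'-q)$, $0\le r\le1$. Since $h'\le\mathbb{E}(b-X)_+$, the functions $f_r\le q'$ are bounded away from $1$, and we may differentiate under the integral. By the symmetry of $\kappa_t$,
\[
\frac{d}{dr}J_t(f_r)=\bigl\langle q'-q,\ \beta'(f_r)-T_tf_r\bigr\rangle .
\]
As $q\le f_r\le q'$ and $\beta'$ is increasing, $h=\beta'(q)\le\beta'(f_r)\le\beta'(q')=h'$. Also $h=T_tq\le T_tf_r\le T_tq'\le T_{t'}q'=h'$. Hence
\begin{equation}\label{eq:firstbracket}
|J_t(q')-J_t(q)|\le\langle q'-q,h'-h\rangle\le\sup_x\bigl(h'(x)-h(x)\bigr)\,\bigl(\hat\rho(t')-\hat\rho(t)\bigr).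
\end{equation}
Let $\omega(t)=\int(b-y)_+q_t(y)\,d\mu(y)$, which is continuous in $t$ by Lemma~\ref{lem:continuity} and dominated convergence. From $\kappa_{t'}-\kappa_t\le t'-t$ and $\kappa_t(x,y)\le(b-y)_+$,
\[
h'-h=(T_{t'}-T_t)q'+T_t(q'-q)\le(t'-t)+\omega(t')-\omega(t).
\]
For the second bracket, Lemma~\ref{lem:basic}(a) gives
\[
J_{t'}(q')-J_t(q')=-\frac12\int_t^{t'}\Bigl(\int_{y\le s}q'\,d\mu\Bigr)^2ds,\qquad\hat\rho(s)\le\int_{y\le s}q'\,d\mu\le\hat\rho(t')\quad(t\le s\le t'),
\]
where the lower bound holds because $q'\ge q_s$ and $q_s=0$ on $[s,\infty)$.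

Sum over a partition $a=t_0<\dots<t_m=b$. By \eqref{eq:firstbracket} the first brackets contribute at most $\max_i[(t_{i+1}-t_i)+\omega(t_{i+1})-\omega(t_i)]$ in absolute value, which tends to $0$ with the mesh. The sum of the second brackets lies between $-\frac12\int_a^b\hat\rho^2$ and $-\frac12$ times the upper Riemann sum of $\hat\rho^2$. So $j(b)-j(a)=-\frac12\int_a^b\hat\rho^2$. For $a$ sufficiently negative, $q_a\equiv0$ by Lemma~\ref{lem:tails}(a), so $j(a)=0$ and $\hat\rho=0$ on $(-\infty,a]$. This proves the formula for $j$.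

Now fix $t$ and drop it. From $\log(1-q)=-h$ we get $\beta(q)=q-h+qh$, so $j(t)=\int(q-h+\frac12qh)\,d\mu$. Also $\int_{-\infty}^t\rho^2=\langle1,T1\rangle$ by Lemma~\ref{lem:basic}(a). Therefore
\[
c(t)=1-\tfrac12\langle1,T1\rangle-j(t)=1-\hat\rho(t)-\tfrac12\bigl[\langle1,T1\rangle-2\langle1,Tq\rangle+\langle q,Tq\rangle\bigr]=1-\hat\rho(t)-\tfrac12\langle\theta,T\theta\rangle .
\]

It remains to show that $c(t)\to0$ as $t\to\infty$. We have $1-\hat\rho(t)\to0$ by Lemma~\ref{lem:tails}(b), and $\langle\theta_t,T_t\theta_t\rangle\le\int(t-y)_+\theta_t(y)\,d\mu(y)$. Let $t\ge t_1$ and use Lemma~\ref{lem:tails}(c) together with $ze^{-z/2}\le1$ for $z\ge0$. For $y\ge s_0$ the integrand is at most $(t-y)_+e^{-(t-y)_+/2}\le1$. For $y<s_0$ it is at most $((t-s_0)+(s_0-y))e^{-(t-s_0)/2}\le1+(s_0-y)$. In both cases it tends to $0$, and dominated convergence applies.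
\end{proof}

\subsection{The map $\Psi$}
Let $\mathcal{Q}=\{\rho^2:\rho\in\mathcal{D}\}$. Its elements are distribution functions, and $|\rho^2-H|\le2|\rho-H|$ shows that $u-v\in L^1$ for $u,v\in\mathcal{Q}$. The set $\mathcal{Q}$ is closed under translations, maxima and minima. Define $\Psi:\mathcal{Q}\to\mathcal{Q}$ by
\[
\Psi u(x)=\bigl(\Phi\rho(x+2)\bigr)^2,\qquad u=\rho^2 .
\]
The map $\Psi$ preserves order by Lemma~\ref{lem:monotone} and commutes with translations. We say that $u$ and $v$ \emph{cross} if $u>v$ at some point and $v>u$ at some point.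

\begin{corollary}\label{cor:contraction}
For $u,v\in\mathcal{Q}$ we have $\int(\Psi u-u)=0$ and $\|\Psi u-\Psi v\|_1\le\|u-v\|_1$. The inequality is strict if $u$ and $v$ cross.
\end{corollary}

\begin{proof}
With $u=\rho^2$, (F1) and Proposition~\ref{prop:conservation} give $\int(\Psi u-u)=\int(\hat\rho(x+2)^2-\hat\rho(x)^2)\,dx-\int(\rho^2-\hat\rho^2)=2-2=0$. Let $m=u\vee v\in\mathcal{Q}$. By monotonicity $\Psi m\ge\Psi u\vee\Psi v$. Using $|a-b|=2(a\vee b)-a-b$ twice and the conservation of the integral for $m$, $u$ and $v$,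
\[
\|\Psi u-\Psi v\|_1=\int\bigl(2(\Psi u\vee\Psi v)-\Psi u-\Psi v\bigr)\le\int(2\Psi m-\Psi u-\Psi v)=\int(2m-u-v)=\|u-v\|_1 .
\]
If $u(s_1)>v(s_1)$ and $v(s_2)>u(s_2)$, then $m(s_1)>v(s_1)$ and $m(s_2)>u(s_2)$. Lemma~\ref{lem:monotone} gives $\Phi\sqrt m(t)>\Phi\sqrt u(t)\vee\Phi\sqrt v(t)$ for every $t>s_1\vee s_2$ with $\Phi\sqrt m(t)>0$, hence on a half-line, and the inequality is strict.
\end{proof}

If $u\le v$, the proof gives equality; translates of one profile keep their distance forever. The strict inequality for crossing pairs is what excludes oscillation. Order preservation and conservation alone do not: the map $(a,b)\mapsto(b,a)$ of $\mathbb{R}^2$ preserves the coordinatewise order and the sum, and has orbits of period two.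

\begin{lemma}\label{lem:limitpoint}
Let $u,v\in\mathcal{Q}$, and suppose $\|\Psi^{k_j}u-v\|_1\to0$ along some sequence $k_j\to\infty$. Then $\Psi v=v$, $v$ is continuous, $\int(v-u)=0$, the sequence $\|\Psi^ku-v\|_1$ is nonincreasing and tends to $0$, and $\sqrt{\Psi^ku}\to\sqrt v$ uniformly on $\mathbb{R}$.
\end{lemma}

\begin{proof}
Write $v_k=\Psi^ku$. By Corollary~\ref{cor:contraction}, $\|v_{k+1}-v_k\|_1$ is nonincreasing; let $d$ be its limit. By the same corollary $v_{k_j+1}\to\Psi v$ and $v_{k_j+2}\to\Psi^2v$ in $L^1$, so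
\[
\|\Psi v-v\|_1=d=\|\Psi^2v-\Psi v\|_1 .
\]
Suppose $\Psi v\ne v$. Both functions are right-continuous, so they differ on a set of positive measure, and since $\int(\Psi v-v)=0$ they cross. Then $\|\Psi^2v-\Psi v\|_1<\|\Psi v-v\|_1$, a contradiction. So $\Psi v=v$, and $v$ is continuous by Corollary~\ref{cor:maps}. Now $\|v_{k+1}-v\|_1=\|\Psi v_k-\Psi v\|_1\le\|v_k-v\|_1$, and this sequence tends to $0$ along $(k_j)$, hence along the full sequence. Also $\int(v-u)=\lim\int(v_k-u)=0$.

Fix $x$ and $\varepsilon>0$, and choose $\eta>0$ with $|v-v(x)|\le\varepsilon/2$ on $[x-\eta,x+\eta]$. If $v_k(x)\ge v(x)+\varepsilon$, then $v_k-v\ge\varepsilon/2$ on $[x,x+\eta]$ because $v_k$ is nondecreasing. If $v_k(x)\le v(x)-\varepsilon$, then $v-v_k\ge\varepsilon/2$ on $[x-\eta,x]$. Either way $\|v_k-v\|_1\ge\eta\varepsilon/2$, which happens for finitely many $k$ only. So $v_k\to v$ pointwise, and uniformly by (F4). Finally $|\sqrt a-\sqrt b|\le\sqrt{|a-b|}$.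
\end{proof}

\section{The recursion $\rho_k=\Phi\rho_{k-1}$}\label{sec:recursion}

We now make the picture of Section~\ref{sec:picture} rigorous. The link between the graph and the branching process is a count of vertices in small components. It bounds the giant from above at once; for the lower bound we join the large components by a few additional edges.

\subsection{Small components}
For a graph $G$ let $N_m(G)$ and $N_{\le M}(G)$ be the numbers of vertices in components of size $m$ and of size at most $M$.

\begin{lemma}\label{lem:small}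
Let $S$ be a compact interval, $\kappa:S\times S\to[0,\infty)$ continuous and symmetric, and $\nu$ a probability measure on $S$. For each $n$ let $x_1,\dots,x_n\in S$ be random labels whose empirical measure $\nu_n=\frac1n\sum_i\delta_{x_i}$ satisfies $\int g\,d\nu_n\to\int g\,d\nu$ in probability for every $g\in C(S)$. Given the labels, let $G$ be the graph on $[n]$ with independent edges, $ij$ being present with probability $1-e^{-\kappa(x_i,x_j)/n}$. Then for each fixed $m$, $N_m(G)/n\to p_m$ in probability, where $p_m$ is the probability that $\mathrm{BP}(\kappa,\nu)$ has total progeny $m$.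
\end{lemma}

\begin{proof}
Probabilities, means and variances are conditional on the labels, and the constants in $O(\cdot)$ depend only on $m$ and $\sup\kappa$. Let $\bar\kappa_n(x)=\int\kappa(x,y)\,d\nu_n(y)$. Since $\kappa$ is uniformly continuous, the functions $\bar\kappa_n$ and $\bar\kappa$ share a modulus of continuity; convergence on a finite net then gives $\sup_x|\bar\kappa_n(x)-\bar\kappa(x)|\to0$ in probability.

\emph{The mean.} For $A\subset[n]$ with $|A|=m$,
\[
\mathbb{P}(A\text{ is a component})=\mathbb{P}(G[A]\text{ connected})\prod_{i\in A,\,j\notin A}e^{-\kappa(x_i,x_j)/n}.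
\]
The product equals $\exp\bigl(-\sum_{i\in A}\bar\kappa_n(x_i)+O(1/n)\bigr)$, since only the $m^2$ terms with $j\in A$ are missing. The graph $G[A]$ is connected if and only if it contains a spanning tree $\mathsf{T}$ of $A$. A given tree is present with probability $\prod_{ij\in\mathsf{T}}\kappa(x_i,x_j)/n+O(n^{-m})$, and two different trees together have at least $m$ edges, so both are present with probability $O(n^{-m})$. By the first two inclusion--exclusion bounds, $\mathbb{P}(G[A]\text{ connected})=\sum_{\mathsf{T}}\prod_{ij\in\mathsf{T}}\kappa(x_i,x_j)/n+O(n^{-m})$. We have $\mathbb{E}N_m=m\sum_A\mathbb{P}(A\text{ is a component})$. Write the sum over $A$ as $1/m!$ times a sum over $m$-tuples of distinct vertices, and add the $O(n^{m-1})$ tuples with a repetition: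
\[
\frac{\mathbb{E}N_m}n=\frac mn\cdot\frac{n^m}{m!}\cdot\frac1{n^{m-1}}\Bigl[\int\sum_{\mathsf{T}}\prod_{ij\in\mathsf{T}}\kappa(y_i,y_j)\prod_{i=1}^me^{-\bar\kappa_n(y_i)}\,d\nu_n^{\otimes m}(y)+O(1/n)\Bigr],
\]
with $\mathsf{T}$ ranging over the trees on $[m]$. We may replace $\bar\kappa_n$ by $\bar\kappa$ at a cost tending to $0$ in probability. Moreover $\int g\,d\nu_n^{\otimes m}\to\int g\,d\nu^{\otimes m}$ in probability for $g\in C(S^m)$: this holds for products $g_1(y_1)\cdots g_m(y_m)$, whose linear span is dense by the Stone--Weierstrass theorem. So $\mathbb{E}N_m/n$ converges in probability to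
\[
p_m^*=\frac1{(m-1)!}\int\sum_{\mathsf{T}}\prod_{ij\in\mathsf{T}}\kappa(y_i,y_j)\prod_{i=1}^me^{-\bar\kappa(y_i)}\,d\nu^{\otimes m}(y).
\]

\emph{The variance.} For disjoint $A,B$ of size $m$, the probability that both are components is the product of the two probabilities times $\prod_{i\in A,\,j\in B}e^{\kappa(x_i,x_j)/n}=1+O(1/n)$, because the pairs between $A$ and $B$ are counted twice in the product. Distinct intersecting sets cannot both be components. Hence $\mathbb{E}N_m^2\le m\,\mathbb{E}N_m+(1+O(1/n))(\mathbb{E}N_m)^2$, so $\mathrm{Var}(N_m)=O(n)$, and $N_m/n\to p_m^*$ in probability by Chebyshev's inequality.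

\emph{Identification of $p_m^*$.} List the children of each individual in the order in which their independent types are drawn. An individual of type $x$ has $c$ children with types $y_1,\dots,y_c$ with density $e^{-\bar\kappa(x)}\frac1{c!}\prod_l\kappa(x,y_l)$ with respect to $\nu^{\otimes c}$. So a given plane rooted tree with $m$ vertices $v$, child numbers $c_v$ and types $y_v$ has density $\prod_v\frac{e^{-\bar\kappa(y_v)}}{c_v!}\prod_{\text{edges}}\kappa$ with respect to $\nu^{\otimes m}$. Number the individuals by $[m]$ uniformly at random, which gives a factor $1/m!$, and forget the order of the children. Each rooted tree on $[m]$ arises from $\prod_vc_v!$ orders, so it has density $\frac1{m!}\prod_ie^{-\bar\kappa(y_i)}\prod_{ij\in\mathsf{T}}\kappa(y_i,y_j)$. Summing over the $m$ roots and over $\mathsf{T}$ gives $p_m=p_m^*$.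
\end{proof}

Consequently $N_{\le M}(G)/n\to\pi_M=p_1+\dots+p_M$ in probability. Every generation of the branching process is a.s.\ finite, so survival is the same as infinite total progeny, and $1-\pi_M$ decreases to the survival probability as $M\to\infty$.

\subsection{The induction}
The heuristic assumed that all components of $F_{k-1}$ except the largest are small at all times. This has to be carried along in the induction. Let $C_2(G)$ be the size of the second largest component ($0$ if there is none).

\begin{proposition}\label{prop:recursion}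
$\rho_k=\Phi\rho_{k-1}$ for all $k\ge1$, where $\rho_0=H$. In particular $\rho_k\in\mathcal{D}$, and $\rho_k$ is continuous for $k\ge1$.
\end{proposition}

\begin{proof}
Let $F_0(t)$ be a fixed connected graph on $[n]$ for all $t\ge0$. We prove by induction on $k$:
\begin{itemize}
\item[(A$_k$)] for $k\ge1$: $C_1(F_k(t))/n\to\Phi\rho_{k-1}(t)$ in probability for each $t>0$;
\item[(B$_k$)] for $k\ge0$: $\sup_{s\le t_0}C_2(F_k(s))/n\to0$ in probability for each $t_0>0$.
\end{itemize}
By \eqref{eq:known}, (A$_k$) gives $\rho_k(t)=\Phi\rho_{k-1}(t)$ for $t>0$. For $t\le0$ both sides vanish: $C_1(F_k(0))=1$ a.s., and $\Phi\rho_{k-1}(t)\le\mu((-\infty,t))=0$. Statement (B$_0$) is trivial. Let $k\ge1$ and assume the statements for smaller indices. Write $\rho=\rho_{k-1}$, with measure $\mu$; by Corollary~\ref{cor:maps}, $\rho\in\mathcal{D}$, and $\rho$ is continuous with $\rho(0)=0$ if $k\ge2$.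

\medskip\noindent\emph{Step 1: the offered edges.} Write $i\sim j$ if $i$ and $j$ are in the same component. An edge is added to $F_l$ only if its endpoints are already connected in $F_{l-1}$, so the components of $F_l(s)$ refine those of $F_{l-1}(s)$. Hence an edge $ij$ arriving at time $s$ is offered to $F_k$ if and only if $i\sim j$ in $F_{k-1}(s-)$, that is, if and only if $s>\tau_{ij}$, where $\tau_{ij}$ is the first time at which $i\sim j$ in $F_{k-1}$ ($\tau_{ij}=0$ if $k=1$). The forest $F_k(t)$ has the same components as the multigraph $G_k(t)$ of edges offered to $F_k$ by time $t$. Let $\mathcal{H}$ be the $\sigma$-field generated by the processes $F_1,\dots,F_{k-1}$. We claim: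
\begin{quote}
given $\mathcal{H}$, the offered edges on the pairs $ij$ form independent Poisson processes of rate $1/n$ on the intervals $(\tau_{ij},\infty)$.
\end{quote}
The point is that $\mathcal{H}$ contains the whole future of the earlier forests, but offered edges do not influence them. Let $\Pi=(\Pi_{ij})$ be the arrival processes, from which the forests and the $\tau_{ij}$ are built, and let $\Pi'$ be an independent copy. Let $\Pi''_{ij}$ equal $\Pi_{ij}$ on $[0,\tau_{ij}]$ and $\Pi'_{ij}$ on $(\tau_{ij},\infty)$.

First, $\Pi''$ has the law of $\Pi$. The superposition of all processes in $\Pi$ and $\Pi'$ is a Poisson process $s_1<s_2<\cdots$ of rate $n-1$ with marks $m_r=(e_r,\epsilon_r)$ that are independent, independent of the times, and uniform on $\{\text{pairs}\}\times\{0,1\}$; here $\epsilon_r=0$ stands for $\Pi$. Let $m_r''$ be obtained from $m_r$ by flipping $\epsilon_r$ if the endpoints of $e_r$ are connected in $F_{k-1}(s_r-)$. The forest $F_{k-1}(s_r-)$ is a function of $m_1,\dots,m_{r-1}$, and given these marks $m_r\mapsto m_r''$ is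 a bijection of the mark set. So $m_r''$ is uniform given the times and $m_1,\dots,m_{r-1}$; the new marks have the same joint law with the times as the old ones. The points whose new mark has second coordinate $0$ form $\Pi''$.

Second, $\Pi''$ produces the same $F_1,\dots,F_{k-1}$ as $\Pi$. By induction over the times $s_r$: an arrival is either common to $\Pi$ and $\Pi''$, or it is an arrival on a pair $ij$ after $\tau_{ij}$, which creates a cycle in all these forests. The edges of $\Pi''$ offered to the $k$-th forest are therefore $\Pi'_{ij}\cap(\tau_{ij},\infty)$, and $\Pi'$ is independent of $\mathcal{H}$. This proves the claim for $\Pi''$, hence for $\Pi$. In particular, given $\mathcal{H}$, the multiplicities in $G_k(t)$ are independent Poisson variables with means $(t-\tau_{ij})_+/n$.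

\medskip\noindent\emph{Step 2: labels.} Fix $t>0$. If $\rho(t)=0$, then $k\ge2$, $C_2(F_k(t))\le C_1(F_k(t))\le C_1(F_{k-1}(t))=o_p(n)$ and $\Phi\rho(t)\le\rho(t)=0$. So assume $\rho(t)>0$.

For $k=1$ let all $x_i=0$, let $a=\eta=0$, $\mu_a=\mu=\delta_0$, and let $\ell$ be the identity map. For $k\ge2$ the largest component of $F_{k-1}(s)$ cannot be followed in time before it is of linear size, so we start at a time $a$ when it has reached a small fraction $\eta$. Let $\eta\in(0,\rho(t))$ and choose $a\in(0,t)$ with $\rho(a)=\eta$. By \eqref{eq:known} and (B$_{k-1}$), the $\mathcal{H}$-measurable event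
\[
\mathcal{A}_n:\qquad \tfrac12\eta n\le C_1(F_{k-1}(a))\le\tfrac32\eta n,\qquad\sup_{s\le t}C_2(F_{k-1}(s))\le\tfrac14\eta n
\]
holds whp. On $\mathcal{A}_n$, for $s\in[a,t]$, the largest component $L(s)$ of $F_{k-1}(s)$ has at least $\frac12\eta n$ vertices and is unique. It increases with $s$: the component at time $s'>s$ that contains $L(s)$ is larger than $C_2(F_{k-1}(s'))$. On $\mathcal{A}_n$ let $x_i=\min\{s\in[a,t]:i\in L(s)\}$, and $x_i=t+1$ if there is no such $s$; off $\mathcal{A}_n$ let all $x_i=t+1$. On $\mathcal{A}_n$ no label is below $a$, $\#\{i:x_i\le s\}=C_1(F_{k-1}(s))$ for $s\in[a,t]$, and all labels above $t$ equal $t+1$. Let $\ell(x)=x\vee a$ for $x\le t$ and $\ell(x)=t+1$ for $x>t$, and let $\mu_a$ be the law of $\ell(X)$. Its distribution function is $0$ below $a$, $\rho$ on $[a,t]$, $\rho(t)$ on $[t,t+1)$ and $1$ afterwards. By \eqref{eq:known} the empirical distribution function of the labels converges to it uniformly in probability. By (F1) this gives $\int g\,d\nu_n\to\int g\,d\mu_a$ in probability for $g\in C^1([0,t+1])$, and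 by uniform approximation for continuous $g$. So, for every $k\ge1$, the labels satisfy the hypothesis of Lemma~\ref{lem:small} with $S=[0,t+1]$ and $\nu=\mu_a$, and we may use any kernel $\kappa_{t'}$ with $0<t'\le t$.

\medskip\noindent\emph{Step 3: few edges are missed by the labels.} Put $D_{ij}=(t-\tau_{ij})_+-\kappa_t(x_i,x_j)$. For $k=1$, $D_{ij}=0$. Let $k\ge2$. Off $\mathcal{A}_n$, $\kappa_t(x_i,x_j)=0$ and $D_{ij}\ge0$. On $\mathcal{A}_n$, $(t-\tau_{ij})_+$ is the length of $\{s\in[0,t]:i\sim j\text{ in }F_{k-1}(s)\}$ and $\kappa_t(x_i,x_j)$ is the length of the subset $\{s\in[a,t]:i,j\in L(s)\}$; so $D_{ij}\ge0$ is the length of the difference. At a time $s<a$ there are at most $\frac12nC_1(F_{k-1}(a))$ connected pairs, and at a time $s\in[a,t]$ at most $\frac12nC_2(F_{k-1}(s))$ connected pairs outside $L(s)$. Hence on $\mathcal{A}_n$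
\[
\frac1n\sum_{i<j}D_{ij}\le\frac1n\Bigl[a\cdot\frac n2\cdot\frac32\eta n+t\cdot\frac n2\cdot\frac14\eta n\Bigr]\le t\eta n .
\]
By Poisson splitting, given $\mathcal{H}$, $G_k(t)$ is the union of a multigraph $G'$ with independent Poisson multiplicities of means $\kappa_t(x_i,x_j)/n$ and of extra edges. On $\mathcal{A}_n$ the number of extra edges is Poisson with mean at most $t\eta n$, so whp it is at most $2t\eta n$ (it is $0$ if $k=1$). The conditional law of $G'$ depends on the labels only, and its underlying simple graph is that of Lemma~\ref{lem:small}.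

\medskip\noindent\emph{Step 4: upper bound.} Let $\pi_M^{(a)}$ and $\pi_M$ be the probabilities of total progeny at most $M$ for $\mathrm{BP}(\kappa_t,\mu_a)$ and $\mathrm{BP}(\kappa_t,\mu)$. The first process is the image under $\ell$ of the process on $(\mathbb{R},\mu)$ with kernel $\kappa_t(\ell(x),\ell(y))$. This kernel is at most $\kappa_t(x,y)$, because $\ell(x)\ge x$ for $x\le t$ and both kernels vanish if $x\vee y>t$. So that process is obtained from $\mathrm{BP}(\kappa_t,\mu)$ by deleting individuals with their descendants, and $\pi_M^{(a)}\ge\pi_M$. Adding an edge decreases $N_{\le M}$ by at most $2M$. By Lemma~\ref{lem:small} and Step 3, for every $\varepsilon>0$, whp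
\[
n-N_{\le M}(G_k(t))\le(1-\pi_M+4t\eta M+\varepsilon/3)\,n .
\]
The left side does not depend on $\eta$. Since $1-\pi_M\downarrow\Phi\rho(t)$, we choose first $M$ large and then $\eta$ small, and obtain $n-N_{\le M}(G_k(t))\le(\Phi\rho(t)+\varepsilon)n$ whp. Each of the two largest components either has at most $M$ vertices or is counted in $n-N_{\le M}$, so
\begin{equation}\label{eq:upper}
C_1(F_k(t))+C_2(F_k(t))\le n-N_{\le M}(G_k(t))+2M\le(\Phi\rho(t)+2\varepsilon)n\quad\text{whp}.
\end{equation}

\medskip\noindent\emph{Step 5: lower bound.} Assume $\Phi\rho(t)>0$, as otherwise there is nothing to prove. Lemma~\ref{lem:small} shows that many vertices lie in components larger than a constant $M$, not that these components form one. We therefore apply it at an earlier time $t'$ and use the edges of the period $(t',t]$ to join them; the continuity of $\Phi\rho$ makes the loss small.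

Let $t'\in(0,t)$ satisfy $\Phi\rho(t')>0$. Then $\rho(t')>0$, and for $k\ge2$ we take $\eta<\rho(t')$, so that $a<t'$. We have $\kappa_t\ge\kappa_{t'}$, and $\kappa_t(x,y)=\kappa_{t'}(x,y)+(t-t')$ if $x\vee y\le t'$. By Poisson splitting, $G'$ contains the union of two graphs $G_1,G_2$ that are independent given $\mathcal{H}$: $G_1$ has edge probabilities $1-e^{-\kappa_{t'}(x_i,x_j)/n}$, and $G_2$ has edge probability $1-e^{-(t-t')/n}$ for the pairs with $x_i\vee x_j\le t'$. Let $\rho^{(a)}=\rho\mathbf{1}_{[a,\infty)}\in\mathcal{D}$, the distribution function of $X\vee a$; for $k=1$ it is $\rho$. Its measure agrees with $\mu_a$ on $(-\infty,t')$, and types in $[t',\infty)$ are neither born nor reproduce under $\kappa_{t'}$. So the survival probability of $\mathrm{BP}(\kappa_{t'},\mu_a)$ is $p=\Phi\rho^{(a)}(t')$.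

Suppose $p>0$, let $0<4\varepsilon<p$, and fix $M\ge1$ with $(\log2)/M<(t-t')\varepsilon^2$. Let $U$ be the set of vertices in components of $G_1$ of size greater than $M$. Vertices with label at least $t'$ are isolated in $G_1$, so all labels in $U$ are below $t'$. By Lemma~\ref{lem:small}, $|U|\ge(p-\varepsilon)n>3\varepsilon n$ whp. The set $U$ consists of at most $n/M$ components of $G_1$. Call a division of these components into two groups \emph{bad} if each group has at least $\varepsilon n$ vertices and no edge of $G_2$ joins the groups. Given $\mathcal{H}$ and $G_1$, there are at most $2^{n/M}$ divisions, and each is bad with probability at most $e^{-(t-t')\varepsilon^2n}$; by the choice of $M$, whp none is bad. Suppose that no division is bad and $|U|\ge3\varepsilon n$, and consider the components of $(G_1\cup G_2)[U]$, which are unions of components of $G_1$. If the largest had size in $[\varepsilon n,|U|-\varepsilon n]$, it and its complement would form a bad division. If it had size below $\varepsilon n$, we could collect components until their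 total first reaches $\varepsilon n$; the total would be below $2\varepsilon n\le|U|-\varepsilon n$, again a bad division. So the largest has more than $|U|-\varepsilon n$ vertices. We conclude that, for every $\varepsilon>0$ and also when $p=0$,
\begin{equation}\label{eq:lower}
C_1(F_k(t))\ge\bigl(\Phi\rho^{(a)}(t')-2\varepsilon\bigr)n\quad\text{whp}.
\end{equation}

For $k=1$ let $t'\uparrow t$ and use Lemma~\ref{lem:continuity}. For $k\ge2$ we must also remove the truncation at $a$, and the conservation law does this. Apply Proposition~\ref{prop:conservation} to $\rho$ and $\rho^{(a)}$ and subtract: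
\[
\int\bigl((\Phi\rho)^2-(\Phi\rho^{(a)})^2\bigr)=\int\bigl(\rho^2-(\rho^{(a)})^2\bigr)=\int_0^a\rho^2\le t\eta^2 .
\]
The integrand on the left is nonnegative by Lemma~\ref{lem:monotone}, and on $[t'',t']$, for $t''<t'$, it is at least $\Phi\rho(t'')^2-\Phi\rho^{(a)}(t')^2$. So $\Phi\rho^{(a)}(t')^2\ge\Phi\rho(t'')^2-t\eta^2/(t'-t'')$. Given $\varepsilon>0$, choose $t''<t'<t$ with $\Phi\rho(t'')>(\Phi\rho(t)-\varepsilon)_+$ by Lemma~\ref{lem:continuity}, and then $\eta$ so small that $\Phi\rho^{(a)}(t')\ge\Phi\rho(t'')-\varepsilon$. Now \eqref{eq:lower} gives $C_1(F_k(t))\ge(\Phi\rho(t)-4\varepsilon)n$ whp.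

Together with \eqref{eq:upper} this proves (A$_k$), and also $C_2(F_k(t))=o_p(n)$ for each fixed $t$.

\medskip\noindent\emph{Step 6: uniformity of $C_2$.} Now $\rho_k=\Phi\rho$ is continuous. Take a grid $0=s_0<\dots<s_m=t_0$ on which the increments of $\rho_k$ are below $\varepsilon$. Whp $C_2(F_k(s_j))\le\varepsilon n$ and $C_1(F_k(s_{j+1}))-C_1(F_k(s_j))\le2\varepsilon n$ for all $j$. Let $s\in[s_j,s_{j+1}]$, and let $A,B$ be the two largest components of $F_k(s)$, $|A|\ge|B|$. If they lie in one component of $F_k(s_{j+1})$, then $|B|\le C_1(F_k(s_{j+1}))-|A|\le C_1(F_k(s_{j+1}))-C_1(F_k(s_j))\le2\varepsilon n$. Otherwise $F_k(s_{j+1})$ has two components of size at least $|B|$, and $|B|\le C_2(F_k(s_{j+1}))\le\varepsilon n$. This proves (B$_k$).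
\end{proof}

\begin{remark}
The uniformity in \eqref{eq:known} can be recovered inside the induction: $C_1(F_k(t))/n$ is nondecreasing in $t$ with values in $[0,1]$ and $\Phi\rho_{k-1}$ is a continuous distribution function, so convergence on a finite grid gives uniform convergence.
\end{remark}

\section{Moment bounds and the proof of Theorem~\ref{thm:main}}\label{sec:moments}

Put $\tilde\rho_k(x)=\rho_k(2k+x)$ and $u_k=\tilde\rho_k^2$. By Proposition~\ref{prop:recursion} and Lemma~\ref{lem:basic}(d),
\[
\tilde\rho_{k+1}(x)=\Phi\tilde\rho_k(x+2),\qquad u_0=H,\qquad u_k=\Psi^kH .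
\]
By Lemma~\ref{lem:limitpoint} it suffices to find one subsequence of $(u_k)$ that converges in $L^1$ to an element of $\mathcal{Q}$. This does not follow from the properties in Corollary~\ref{cor:contraction}. Convolution with the standard Gaussian density preserves order, commutes with translations, conserves $\int(u-H)$, and strictly decreases the $L^1$ distance of crossing distribution functions (if $f$ takes both signs on sets of positive measure, the absolute value of its convolution is strictly less than the convolution of $|f|$). Yet it maps $H$ after $k$ steps to the distribution function of a centered Gaussian of variance $k$, which tends to $\frac12$ pointwise. What prevents such spreading for $\Psi$ is the inequality $c\le1-\hat\rho$ of Proposition~\ref{prop:conservation}.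

\subsection{Two measures of width}
Let $X_k$ have distribution function $\tilde\rho_k$ and let $X_k'$ be an independent copy. Then $u_k$ is the distribution function of $Y_k=X_k\vee X_k'$; in terms of labels, this is the recentered time at which a random pair becomes connected through the giant. By Corollary~\ref{cor:maps} and induction from $X_0=0$, all moments of $X_k$ and $Y_k$ are finite. By (F1) and Corollary~\ref{cor:contraction}, $\mathbb{E}Y_k=\int(H-u_k)=0$ for all $k$: the centering by $2k$ is exact. Let
\[
w_k=\int\tilde\rho_k(1-\tilde\rho_k),\qquad W_k=\int|x|\,\tilde\rho_k(x)(1-\tilde\rho_k(x))\,dx .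
\]
By (F1), $\mathbb{E}|X_k-X_k'|=2w_k$. Since $Y_k=\frac12(X_k+X_k')+\frac12|X_k-X_k'|$, we get $\mathbb{E}X_k=-w_k$. (For $k=1$, Example~\ref{ex:first} gives $w_1=2-\pi^2/6$.) For any integrable $Y$ with independent copy $Y'$, Jensen's inequality gives $\mathbb{E}|Y-\mathbb{E}Y|\le\mathbb{E}|Y-Y'|$. With $u_k(1-u_k)=\tilde\rho_k^2(1+\tilde\rho_k)(1-\tilde\rho_k)\le2\tilde\rho_k(1-\tilde\rho_k)$ this yields
\begin{equation}\label{eq:absmoments}
\mathbb{E}|X_k|\le2w_k+w_k=3w_k,\qquad\mathbb{E}|Y_k|\le2\int u_k(1-u_k)\le4w_k .
\end{equation}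

A bound on $w_k$ gives tightness. For convergence in $L^1$ we need the tails of $\tilde\rho_k-H$ to have uniformly small integrals, and this is the role of the weight $|x|$ in $W_k$.

The mechanism is the following. Let $\varphi$ be convex. Applying $\Phi$ changes $\mathbb{E}\varphi(Y)$ by $2\mathbb{E}\varphi'(Z)$, where $Z$ has density $\frac12(\rho^2-\hat\rho^2)$; in the picture of Section~\ref{sec:picture}, $Z$ is the arrival time of a typical edge of the new tree. Shifting back by $2$ changes it by about $-2\mathbb{E}\varphi'(\hat Y)$, where $\hat Y$ has distribution function $\hat\rho^2$. Now $Z$ is stochastically smaller than a variable $\hat X$ with distribution function $\hat\rho$, and $\hat Y$ is the maximum of two copies of $\hat X$. The gap between $\hat X$ and $\hat Y$ acts as a restoring force, which is large when the profile is wide. It equals $w$ for $\varphi''$ constant and is close to $W$ for $\varphi''(y)=|y|$.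

\begin{lemma}\label{lem:moments}
For all $m\ge1$, $\sum_{k=1}^mw_k\le m$ and $\sum_{k=1}^mW_k\le9m$.
\end{lemma}

\begin{proof}
Fix $k\ge0$. Let $\rho=\tilde\rho_k$, $\hat\rho=\Phi\tilde\rho_k$, $\hat X=X_{k+1}+2$ and $\hat Y=Y_{k+1}+2$; then $\hat X$ and $\hat Y$ have distribution functions $\hat\rho$ and $\hat\rho^2$. By Lemma~\ref{lem:basic}(c) and Proposition~\ref{prop:conservation}, $z=\frac12(\rho^2-\hat\rho^2)$ is a probability density, and a variable $Z$ with this density satisfies $\mathbb{P}(Z>s)=c(s)\le1-\hat\rho(s)=\mathbb{P}(\hat X>s)$. All moments of $Z$ are finite, because $2z\le|\rho^2-H|+|H-\hat\rho^2|$ and $Y_k,\hat Y$ have all moments. Let $\varphi\in C^1$ be convex with $\varphi'$ of polynomial growth. By (F1), and by (F2) for the nondecreasing function $\varphi'$,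
\begin{equation}\label{eq:step}
\mathbb{E}\varphi(\hat Y)-\mathbb{E}\varphi(Y_k)=\int\varphi'\,(\rho^2-\hat\rho^2)=2\,\mathbb{E}\varphi'(Z)\le2\,\mathbb{E}\varphi'(\hat X).
\end{equation}

Take $\varphi(y)=y^2$. Since $\mathbb{E}Y_{k+1}=0$ and $\mathbb{E}X_{k+1}=-w_{k+1}$, \eqref{eq:step} reads $\mathbb{E}Y_{k+1}^2+4-\mathbb{E}Y_k^2\le4(2-w_{k+1})$, that is,
\[
\mathbb{E}Y_{k+1}^2-\mathbb{E}Y_k^2\le4(1-w_{k+1}).
\]
Summing over $0\le k<m$ with $Y_0=0$ gives $0\le\mathbb{E}Y_m^2\le4m-4\sum_{k=1}^mw_k$.

Take $\varphi(y)=|y|^3/6$, so $\varphi'(y)=y|y|/2$ and $\varphi''(y)=|y|$. Taylor's formula gives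
\[
\varphi(y-2)=\varphi(y)-2\varphi'(y)+\int_0^2(2-r)|y-r|\,dr\le\varphi(y)-2\varphi'(y)+2|y|+\tfrac43,
\]
since $\int_0^2(2-r)\,dr=2$ and $\int_0^2(2-r)r\,dr=\frac43$. Put $y=\hat Y$, take expectations and use \eqref{eq:step}:
\[
\mathbb{E}\varphi(Y_{k+1})-\mathbb{E}\varphi(Y_k)\le-2\bigl[\mathbb{E}\varphi'(\hat Y)-\mathbb{E}\varphi'(\hat X)\bigr]+2\,\mathbb{E}|\hat Y|+\tfrac43 .
\]
By (F1) applied to $\varphi'$, the bracket equals
\[
\int|s|\,\hat\rho(s)(1-\hat\rho(s))\,ds=\int|x+2|\,\tilde\rho_{k+1}(x)(1-\tilde\rho_{k+1}(x))\,dx\ge W_{k+1}-2w_{k+1},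
\]
and $\mathbb{E}|\hat Y|\le2+4w_{k+1}$ by \eqref{eq:absmoments}. So the right side is at most $-2W_{k+1}+12w_{k+1}+\frac{16}3$. Summing as before, $\sum_{k=1}^mW_k\le6\sum_{k=1}^mw_k+\frac83m\le9m$.
\end{proof}

The lemma controls averages only, not each $k$. This suffices, because Lemma~\ref{lem:limitpoint} needs only a subsequence.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:moments}, $\sum_{k\le m}(w_k+W_k)\le10m$, so $w_k+W_k\le11$ for infinitely many $k$. For such $k$, $\mathbb{E}|X_k|\le33$ by \eqref{eq:absmoments}, and Markov's inequality gives $\mathbb{P}(|X_k|\ge66)\le\frac12$. Thus $\tilde\rho_k\ge\frac12$ on $[66,\infty)$ and $\tilde\rho_k\le\frac12$ on $(-\infty,-66]$, so $|\tilde\rho_k-H|\le2\tilde\rho_k(1-\tilde\rho_k)$ on both half-lines. For $A\ge66$,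
\begin{equation}\label{eq:tail}
\int_{|x|>A}|\tilde\rho_k-H|\,dx\le2\int_{|x|>A}\tilde\rho_k(1-\tilde\rho_k)\,dx\le\frac{2W_k}A\le\frac{22}A .
\end{equation}
By (F3), along a subsequence $(k_j)$ of these $k$ we have $\tilde\rho_{k_j}\to\rho_\infty$ a.e., with $\rho_\infty$ nondecreasing and right-continuous. By Fatou's lemma $\rho_\infty$ satisfies \eqref{eq:tail}; so $\rho_\infty-H\in L^1$, the limits at $\pm\infty$ are $1$ and $0$, and $\rho_\infty\in\mathcal{D}$. Bounded convergence on $[-A,A]$ gives $\limsup_j\|\tilde\rho_{k_j}-\rho_\infty\|_1\le44/A$ for every $A\ge66$, so the limit is $0$. With $u_\infty=\rho_\infty^2\in\mathcal{Q}$ we get $\|u_{k_j}-u_\infty\|_1\le2\|\tilde\rho_{k_j}-\rho_\infty\|_1\to0$. Lemma~\ref{lem:limitpoint} with $u=H$ and $v=u_\infty$ shows that $\rho_\infty$ is continuous and that $\tilde\rho_k\to\rho_\infty$ uniformly on $\mathbb{R}$.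
\end{proof}

\section{The limit profile}\label{sec:limit}

Lemma~\ref{lem:limitpoint} also gives $\Psi u_\infty=u_\infty$ for $u_\infty=\rho_\infty^2$, that is,
\begin{equation}\label{eq:fixed}
\rho_\infty(x)=\Phi\rho_\infty(x+2)\qquad(x\in\mathbb{R}),
\end{equation}
and all translates of $u_\infty$ are fixed by $\Psi$ too. Let $\sigma_k=\inf\{t:\rho_k(t)>0\}$ and $\sigma_\infty=\inf\{x:\rho_\infty(x)>0\}$. By \eqref{eq:fixed} and Corollary~\ref{cor:maps}, $\sigma_\infty$ is finite.

\begin{theorem}\label{thm:more}
\begin{enumerate}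
\item[(1)] $\|\rho_k(2k+\cdot)^2-\rho_\infty^2\|_1$ is nonincreasing in $k$ and tends to $0$. Moreover $\int(\rho_\infty^2-H)=0$, and $\rho_\infty$ is continuous, $0$ on $(-\infty,\sigma_\infty]$, strictly increasing on $[\sigma_\infty,\infty)$, and $<1$ everywhere.
\item[(2)] If $\rho\in\mathcal{D}$ and $\Phi\rho=\rho(\cdot-\delta)$ for some $\delta\in\mathbb{R}$, then $\delta=2$ and $\rho$ is a translate of $\rho_\infty$.
\item[(3)] For every $\rho\in\mathcal{D}$, with $a=\int(\rho_\infty^2-\rho^2)$, we have $\Phi^k\rho(2k+x)\to\rho_\infty(x-a)$ uniformly in $x$, and the squares converge in $L^1$.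
\item[(4)] $\rho_k(2k+x)\ge\rho_\infty(x+\sigma_\infty)$ for all $k\ge0$ and $x\in\mathbb{R}$, and $\sigma_k-2k\to\sigma_\infty$.
\item[(5)] $g_k:=\frac12\int_0^\infty t\,\bigl(\rho_{k-1}(t)^2-\rho_k(t)^2\bigr)\,dt=2k-1+o(1)$ as $k\to\infty$.
\end{enumerate}
\end{theorem}

The number $g_k$ is the mean of the probability density $\frac12(\rho_{k-1}^2-\rho_k^2)$. In the heuristic count of Section~\ref{sec:picture} this is the density of the arrival times of the edges of $T_k$; the value $2k-1$ is the midpoint of the period $[2k-2,2k]$.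

\subsection{Shape, uniqueness and attraction}

\begin{proof}[Proof of \textup{(1)}]
The statements on $L^1$, on the integral and on continuity are part of Lemma~\ref{lem:limitpoint} with $u=H$. By continuity $\rho_\infty=0$ on $(-\infty,\sigma_\infty]$, and $\rho_\infty<1$ by \eqref{eq:fixed} and Corollary~\ref{cor:maps}. Let $x\ge\sigma_\infty$, $\varepsilon>0$, $t=x+2$ and $\rho'=\rho_\infty(\cdot+\varepsilon)\ge\rho_\infty$. Then $\Phi\rho'(t)=\rho_\infty(x+\varepsilon)>0$ and $\Phi\rho_\infty(t)=\rho_\infty(x)$. For $s\in(\sigma_\infty-\varepsilon,\sigma_\infty)$ we have $s<t$ and $\rho_\infty(s)=0<\rho'(s)$. Lemma~\ref{lem:monotone} gives $\rho_\infty(x)<\rho_\infty(x+\varepsilon)$.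
\end{proof}

\begin{proof}[Proof of \textup{(2)}]
By (F1) and Proposition~\ref{prop:conservation}, $\delta=\int(\rho^2-\rho(\cdot-\delta)^2)=2$. So $v=\rho^2$ satisfies $\Psi v=v$. Let $a=\int(u_\infty-v)$ and $v'=u_\infty(\cdot-a)$; then $\int(v-v')=0$ by (F1). Both are fixed points, so $\|\Psi v-\Psi v'\|_1=\|v-v'\|_1$, and by Corollary~\ref{cor:contraction} they do not cross. Hence $v-v'$ has one sign and integral $0$, and by right-continuity $v=v'$.
\end{proof}

\begin{proof}[Proof of \textup{(3)}]
Let $u=\rho^2$, so that $\Psi^ku(x)=(\Phi^k\rho(2k+x))^2$. The moment bounds are no longer needed: the translates of $u_\infty$ now serve as barriers. Suppose first that $u_\infty(\cdot-A)\le u\le u_\infty(\cdot+A)$ for some $A\ge0$. Since $\Psi$ preserves order and fixes both barriers, $\Psi^ku$ obeys the same bounds for all $k$. By (F3) a subsequence converges a.e.\ to a nondecreasing right-continuous $v$ between the barriers, and it converges in $L^1$ because the difference of the barriers is integrable. The function $\sqrt v$ lies between two translates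 of $\rho_\infty$, so $v\in\mathcal{Q}$. By Lemma~\ref{lem:limitpoint}, $\Psi v=v$, $\Psi^ku\to v$ in $L^1$ and $\int(v-u)=0$. By the proof of (2), $v=u_\infty(\cdot-a)$ with $a=\int(u_\infty-v)=\int(u_\infty-u)$.

For general $u$ let $u^A=(u\vee u_\infty(\cdot-A))\wedge u_\infty(\cdot+A)\in\mathcal{Q}$, $A\ge0$. Then
\[
|u^A-u|=(u_\infty(\cdot-A)-u)_++(u-u_\infty(\cdot+A))_+\le(u_\infty-u)_++(u-u_\infty)_+=|u-u_\infty|,
\]
and the second expression tends to $0$ pointwise as $A\to\infty$. So $\|u^A-u\|_1\to0$. Let $a_A=\int(u_\infty-u^A)$; then $|a_A-a|\le\|u-u^A\|_1$, and $\|u_\infty(\cdot-a_A)-u_\infty(\cdot-a)\|_1=|a_A-a|$ by (F1). By Corollary~\ref{cor:contraction} and the first case,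
\[
\limsup_k\|\Psi^ku-u_\infty(\cdot-a)\|_1\le\|u-u^A\|_1+|a_A-a|\le2\|u-u^A\|_1 .
\]
Let $A\to\infty$. Lemma~\ref{lem:limitpoint} with $v=u_\infty(\cdot-a)$ gives the uniform convergence.
\end{proof}

\subsection{The birth of the giant}
Half of (4) is immediate. We have $H\ge\rho_\infty(\cdot+\sigma_\infty)$, because the right side vanishes on $(-\infty,0]$. Applying $\Psi^k$ to the squares gives $\tilde\rho_k\ge\rho_\infty(\cdot+\sigma_\infty)$. By Theorem~\ref{thm:main}, $\tilde\rho_k(\sigma_\infty+\varepsilon)\to\rho_\infty(\sigma_\infty+\varepsilon)>0$ for $\varepsilon>0$, so $\limsup_k(\sigma_k-2k)\le\sigma_\infty$.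

The reverse inequality does not follow from uniform convergence, which allows $\tilde\rho_k$ to be small but positive far to the left of $\sigma_\infty$. We first confine the supports to a fixed half-line. Positivity of $\Phi\rho(t)$ is then decided by the norm of an operator on a bounded interval, and this norm is continuous under uniform convergence of $\rho$.

\begin{lemma}\label{lem:support}
Let $b<\sigma_\infty$ and $b_0=b-2$. Then $\tilde\rho_k=0$ on $(-\infty,b_0]$ for all large $k$.
\end{lemma}

\begin{proof}
Let $I_k=\int_{-\infty}^b\tilde\rho_k=\mathbb{E}(b-X_k)_+$. If $I_k\le1$, Lemma~\ref{lem:tails}(a) gives $\Phi\tilde\rho_k(b)=0$, that is, $\tilde\rho_{k+1}(b_0)=0$. So it suffices to show $I_k\to0$. Let $\rho=\tilde\rho_k$, $\hat\rho=\Phi\tilde\rho_k$ and $\Delta=\int_{-\infty}^b(\rho-\hat\rho)$. For $s\le b$, Proposition~\ref{prop:conservation} and $\rho+\hat\rho\le2\rho(s)$ on $(-\infty,s]$ give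
\[
\hat\rho(s)\le1-c(s)=\frac12\int_{-\infty}^s(\rho+\hat\rho)(\rho-\hat\rho)\le\rho(s)\,\Delta .
\]
If $\hat\rho(s)\ge\frac12\rho(s)>0$ for some $s\le b$, then $\Delta\ge\frac12$. Otherwise $\hat\rho\le\frac12\rho$ on $(-\infty,b]$, and $\Delta\ge\frac12I_k$. Therefore
\[
I_{k+1}=\int_{-\infty}^{b+2}\hat\rho\le I_k-\Delta+2\hat\rho(b+2)\le I_k-\tfrac12\min(1,I_k)+2\tilde\rho_{k+1}(b).
\]
Let $\delta\in(0,1)$. Since $\tilde\rho_{k+1}(b)\to\rho_\infty(b)=0$, the last term is at most $\delta/4$ for $k\ge k_0$. For such $k$, $I_k\ge\delta$ implies $I_{k+1}\le I_k-\delta/4$, and $I_k<\delta$ implies $I_{k+1}\le\frac12I_k+\delta/4<\delta$. So $I_k<\delta$ for all large $k$.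
\end{proof}

Fix $b$ and $b_0$ as in the lemma. For $\rho\in\mathcal{D}$ with $\rho=0$ on $(-\infty,b_0)$ and for $t>b_0$, let $K_t^\rho$ be the integral operator on $L^2([b_0,t])$ with kernel $\rho(r\wedge s)$. To relate it to $T_t$, define $B:L^2(\mu)\to L^2([b_0,t])$ by $Bf(s)=\int_{y\le s}f\,d\mu$. Its adjoint is $B^*g(x)=\int_{b_0}^t\mathbf{1}\{x\le s\}g(s)\,ds$. By Lemma~\ref{lem:basic}(a) and $\mu((-\infty,b_0))=0$, we have $T_tf(x)=B^*Bf(x)$ for bounded $f$ and every $x\in\mathbb{R}$, and Fubini's theorem gives $BB^*=K_t^\rho$. So $K=K_t^\rho$ is self-adjoint and positive semidefinite with $\|K\|=\|B\|^2$, and it is Hilbert--Schmidt, hence compact, because its kernel is bounded. We recall that for such an operator $\|K\|=\max_{\|g\|=1}\langle g,Kg\rangle_{L^2}$, the maximum is attained, and the maximizers are the unit eigenfunctions for the eigenvalue $\|K\|$. As the kernel is nonnegative, $|g|$ is a maximizer whenever $g$ is, so there is a nonnegative one.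

\begin{lemma}\label{lem:spectral}
Let $\rho\in\mathcal{D}$ vanish on $(-\infty,b_0)$, and let $t>b_0$. Then $\Phi\rho(t)>0$ if and only if $\|K_t^\rho\|>1$.
\end{lemma}

\begin{proof}
Let $\Phi\rho(t)>0$. Where $q_t>0$ we have $h_t>1-e^{-h_t}=q_t$. So $\|Bq_t\|^2=\langle q_t,h_t\rangle>\langle q_t,q_t\rangle$, and $\|B\|>1$.

Let $\lambda=\|K_t^\rho\|>1$, with a unit eigenfunction $g\ge0$, and let $f=B^*g$, defined for all $x$ by the formula above. Then $0\le f\le(t-b_0)^{1/2}$, $Bf=\lambda g\ne0$, so $f$ is not $\mu$-a.e.\ zero, and $T_tf=B^*(\lambda g)=\lambda f$ everywhere. From $1-e^{-z}\ge z-z^2/2$,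
\[
\Lambda_t(\varepsilon f)\ge\varepsilon f\bigl(\lambda-\tfrac12\varepsilon\lambda^2f\bigr)\ge\varepsilon f
\]
for small $\varepsilon>0$. So $\varepsilon f$ is a subsolution, and $\Phi\rho(t)\ge\varepsilon\int f\,d\mu>0$ by \eqref{eq:maximal}.
\end{proof}

\begin{proof}[End of the proof of \textup{(4)}]
Since $b_0<\sigma_\infty$, Lemma~\ref{lem:spectral} applies to $\rho_\infty$. Write $K_t=K_t^{\rho_\infty}$ and $t_0=\sigma_\infty+2$. By \eqref{eq:fixed}, $\Phi\rho_\infty(t_0)=\rho_\infty(\sigma_\infty)=0$, so $\|K_{t_0}\|\le1$. To perturb we need a strict inequality, and we claim that $\|K_t\|<1$ for $b_0<t<t_0$. Extending functions by $0$ shows that the quadratic form of $K_t$ is a restriction of that of $K_{t_0}$, so $\|K_t\|\le1$. Suppose $\|K_t\|=1$, take a unit eigenfunction $g\ge0$ and extend it by $0$ to $(t,t_0]$. It maximizes the quadratic form of $K_{t_0}$, so $K_{t_0}g=g$. For a.e.\ $s\in(t,t_0]$ this reads $\int_{b_0}^t\rho_\infty(r)g(r)\,dr=0$. But then $g(s)=\int_{b_0}^t\rho_\infty(r\wedge s)g(r)\,dr\le\int_{b_0}^t\rho_\infty g=0$ for a.e.\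 $s\le t$, a contradiction.

Let $0<\varepsilon<2$ and $t=\sigma_\infty+2-\varepsilon>b_0$. For large $k$, $\tilde\rho_k$ vanishes on $(-\infty,b_0]$ by Lemma~\ref{lem:support}, and the Hilbert--Schmidt norm gives $\|K_t^{\tilde\rho_k}-K_t\|\le(t-b_0)\sup|\tilde\rho_k-\rho_\infty|\to0$. So $\|K_t^{\tilde\rho_k}\|<1$ for large $k$, and Lemma~\ref{lem:spectral} gives $0=\Phi\tilde\rho_k(t)=\tilde\rho_{k+1}(\sigma_\infty-\varepsilon)$. Hence $\sigma_{k+1}-2(k+1)\ge\sigma_\infty-\varepsilon$ for large $k$.
\end{proof}

\subsection{The means $g_k$}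

\begin{proof}[Proof of \textup{(5)}]
Let $Z_k$ have the density $\frac12(u_k(x)-u_{k+1}(x-2))$, as in the proof of Lemma~\ref{lem:moments}. The substitution $t=2k+x$ turns $\rho_k(t)^2-\rho_{k+1}(t)^2$ into $u_k(x)-u_{k+1}(x-2)$, and this function vanishes for $t<0$; so $g_{k+1}=2k+\mathbb{E}Z_k$. By (1), the densities converge in $L^1$ to $\frac12(u_\infty(x)-u_\infty(x-2))$, the density of a variable $Z_\infty$; hence $\mathbb{P}(Z_k>s)\to\mathbb{P}(Z_\infty>s)$ for every $s$. To pass to the means we control both tails. By Lemma~\ref{lem:support}, $Z_k\ge b_0$ a.s.\ for large $k$, and $Z_\infty\ge b_0$ a.s. By Proposition~\ref{prop:conservation} and the first part of (4),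
\[
\mathbb{P}(Z_k>s)\le1-\tilde\rho_{k+1}(s-2)\le1-\rho_\infty(s-2+\sigma_\infty),
\]
which is integrable over $[b_0,\infty)$. Dominated convergence in $\mathbb{E}Z_k=b_0+\int_{b_0}^\infty\mathbb{P}(Z_k>s)\,ds$ gives $\mathbb{E}Z_k\to\mathbb{E}Z_\infty$. Let $Y$ have distribution function $u_\infty$, and let $V$ be uniform on $[0,2]$ and independent of $Y$. Then
\[
\mathbb{P}(Z_\infty\le s)=\frac12\int_{s-2}^su_\infty=\mathbb{P}(Y+V\le s),
\]
so $\mathbb{E}Z_\infty=\mathbb{E}Y+1=1$, because $\mathbb{E}Y=\int(H-u_\infty)=0$ by (1). Thus $g_{k+1}=2k+1+o(1)$.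
\end{proof}

\begin{thebibliography}{9}
\bibitem{JS} Svante Janson and Gregory B. Sorkin, \emph{Successive minimum spanning trees}, arXiv:1906.01533 (2019).
\end{thebibliography}
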